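# Ground states of quantum layers over asymptotically flat surfaces

## 1. A bent slab should bind: the flat slab and the catenoid

Take the flat slab $\mathbb R^2\times(-a,a)$, bend it gently so that it flattens out again far away, and put a quantum particle inside with Dirichlet conditions on the two walls. Does the bending create a bound state below the energies at which the particle can escape to infinity? The first guess is **yes**: a bend gives the particle room, so it should lower the energy, and only the flat slab itself should have no bound state. We make the question precise, test the guess on two surfaces by hand, and then see what a proof has to overcome.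

**Setup.** $\Sigma$ is a smooth, connected, complete, noncompact, oriented surface with position vector $X:\Sigma\to\mathbb R^3$, isometrically embedded. (Embeddedness will never be used; an isometric immersion is enough.) $N$ is the unit normal and $A=-dN$ the shape operator, with eigenvalues $k_1,k_2$. Put $H=k_1+k_2$ and $K=k_1k_2$. Differentiating $\langle N,dX(w)\rangle=0$ gives $\langle N,\nabla^2X(v,w)\rangle=\langle Av,w\rangle$, and since $\nabla^2X$ is normal, $\Delta X=HN$.

**Definition (asymptotically flat, integrable curvature).** $\Sigma$ is *asymptotically flat* if $A\to0$ at infinity; $K$ is *integrable* if $\int_\Sigma|K|\,d\Sigma<\infty$; $\Sigma$ is *totally geodesic* if $A\equiv0$.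

A circular cylinder is not asymptotically flat, since one principal curvature is constant and nonzero. The catenoid below is, and its curvature is integrable.

**Definition (quantum layer).** Let $\|A\|=\sup_\Sigma|A|$ and fix $a>0$ with $a\|A\|<C_0<1$ for a constant $C_0$. The layer $\Omega$ is $F=\{(x,t):x\in\Sigma,\ |t|<a\}$ with the pullback of the Euclidean metric under $f(x,t)=x+tN(x)$. The Dirichlet Laplacian $-\Delta$ on $\Omega$ is the self-adjoint operator associated with the closure of $q(u)=\int_\Omega|\nabla u|^2$ on $C_0^\infty(\Omega)$. The *ground state exists* if $\inf\sigma(-\Delta)<\inf\sigma_{\rm ess}(-\Delta)$; then the bottom of the spectrum is an isolated eigenvalue of finite multiplicity.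

Whichever norm $|A|$ is used (operator or Hilbert–Schmidt), $|k_i|\le|A|$. This is all we need: $a|k_i|\le C_0$, and $H\to0$ at infinity.

The following statement appears as a conjecture in Christopher Lin and Zhiqin Lu, "Discrete spectrum of quantum tubes", arXiv:math/0601280 (2006): *if $\Sigma$ is an embedded asymptotically flat surface in $\mathbb R^3$ which is not totally geodesic and whose Gauss curvature is integrable, then the ground state of the quantum layer built from $\Sigma$ exists.* We shall prove that it is true.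

**The form in layer coordinates.** Since $dN=-A$, the layer metric is $g((I-tA)\cdot,(I-tA)\cdot)+dt^2$, with $g$ the metric of $\Sigma$. Its volume element is $\det(I-tA)\,dt\,d\Sigma=(1-tH+t^2K)\,dt\,d\Sigma$. Hence, with $\nabla u$ the $g$-gradient in $x$,
$$q(u)=\int_\Sigma\int_{-a}^a\big(u_t^2+|(I-tA)^{-1}\nabla u|^2\big)(1-tH+t^2K)\,dt\,d\Sigma .\tag{1}$$
The eigenvalues $1-tk_i$ lie in $[1-C_0,1+C_0]$, so
$$(1-C_0)^2\le\det(I-tA)\le(1+C_0)^2 .\tag{2}$$
Throughout, $\kappa=\pi/2a$. Then $\kappa^2$ is the first Dirichlet eigenvalue of $-d^2/dt^2$ on $(-a,a)$, with eigenfunction $\chi(t)=\cos\kappa t$. Functions are real.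

**Test 1: the plane.** For $A\equiv0$ the variables separate, and the spectrum is $\bigcup_{j\ge1}[j^2\kappa^2,\infty)=[\kappa^2,\infty)$. It has no isolated points, so there is no ground state, and totally geodesic surfaces must be excluded.

**Test 2: the catenoid.** Let $X(s,\theta)=(\cosh s\cos\theta,\cosh s\sin\theta,s)$. The metric is $\cosh^2 s\,(ds^2+d\theta^2)$, the surface is minimal, and its principal curvatures are $\pm\cosh^{-2}s$. So $A\to0$, $H=0$, $K=-\cosh^{-4}s$, and
$$\int_\Sigma K=-2\pi\int_{-\infty}^\infty\frac{ds}{\cosh^2s}=-4\pi .$$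
Take $a$ small enough that $a\|A\|<C_0<1$. The first trial function to try is the transverse ground state times a cutoff, $u=\varphi(x)\chi(t)$. We need two integrals. First, $\chi'^2-\kappa^2\chi^2=-\kappa^2\cos(\pi t/a)$ has integral $0$ over $(-a,a)$. Second, integrating by parts twice, $\int_{-a}^at^2\cos(\pi t/a)\,dt=-4a^3/\pi^2$, so
$$\int_{-a}^at^2(\chi'^2-\kappa^2\chi^2)\,dt=-\kappa^2\cdot\Big(-\frac{4a^3}{\pi^2}\Big)=a .\tag{3}$$
Since $\int\chi^2\,dt=a$ and $H=0$, (1) and (2) give
$$q(u)-\kappa^2\|u\|^2\le a\int_\Sigma K\varphi^2+C_1a\int_\Sigma|\nabla\varphi|^2,\qquad C_1=\Big(\frac{1+C_0}{1-C_0}\Big)^2 .$$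
Let $\varphi=1$ for $|s|\le L$, $\varphi=2-|s|/L$ for $L\le|s|\le2L$, and $\varphi=0$ beyond. The Dirichlet integral is conformally invariant, so $\int|\nabla\varphi|^2=2\cdot2\pi\cdot L\cdot L^{-2}=4\pi/L\to0$. The right side tends to $-4\pi a<0$, and hence $\inf\sigma(-\Delta)<\kappa^2$. Section 2 shows that $\inf\sigma_{\rm ess}\ge\kappa^2$, so the catenoid layer has a ground state.

The test also shows the limits of this trial function. In the limit it sees only $a\int_\Sigma K$, so it decides nothing when $\int_\Sigma K=0$ and has the wrong sign when $\int_\Sigma K>0$.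

## 2. The essential spectrum starts no lower than $\kappa^2$

**Step 1: show $\inf\sigma_{\rm ess}(-\Delta)\ge\kappa^2$.** This step reduces the problem to finding one trial function with energy below $\kappa^2$. The reason for the bound is that the layer looks like a slab far away, and what happens over a compact set does not affect the essential spectrum.

Let $\lambda\in\sigma_{\rm ess}(-\Delta)$. By Weyl's criterion there is an orthonormal, weakly null sequence $u_n$ in the operator domain with $\|(-\Delta-\lambda)u_n\|\to0$. Then $q(u_n)\to\lambda$, and $u_n$ is bounded in the form domain $H_0^1(\Omega)$. Fix $\varepsilon\in(0,1)$ and a compact $C\subset\Sigma$ with $a|A|<\varepsilon$ off $C$.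

*Over $C$.* Let $\theta\in C_c^\infty(\Sigma)$ with $\theta=1$ on $C$. Extend $\theta u_n$ by zero in $t$ and localize with a finite partition of unity in charts of $\Sigma$. This gives functions bounded in $H^1$ with supports in a fixed compact set. By Rellich's theorem, and since $u_n\rightharpoonup0$, every subsequence has a further subsequence converging to $0$ in $L^2(C\times(-a,a))$; hence the whole sequence does.

*Off $C$.* For $u\in C_0^\infty(\Omega)$ we have $\int_{-a}^au_t^2\,dt\ge\kappa^2\int_{-a}^au^2\,dt$ for every $x$. Integrate this over $\Sigma\setminus C$; by (2) the weights are bounded above and below, so by density the integrated inequality holds on the whole form domain. Off $C$ we have $(1-\varepsilon)^2\le\det(I-tA)\le(1+\varepsilon)^2$. Hence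
$$q(u_n)\ge(1-\varepsilon)^2\kappa^2\int_{\Sigma\setminus C}\int_{-a}^au_n^2\,dt\,d\Sigma\ge\Big(\frac{1-\varepsilon}{1+\varepsilon}\Big)^2\kappa^2\Big(1-\int_{C\times(-a,a)}u_n^2\,d\Omega\Big).$$
Let $n\to\infty$, then $\varepsilon\to0$: $\lambda\ge\kappa^2$.

## 3. A second transverse mode and the functional $E$

The catenoid argument needed cutoffs with small Dirichlet integral. On a general $\Sigma$ they come from the following theorem.

**Theorem (Huber).** (A. Huber, *Comment. Math. Helv.* 32 (1957).) A complete oriented surface with $\int|K|<\infty$ is conformally a compact Riemann surface $\overline\Sigma$ minus finitely many points $p_1,\dots,p_k$.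

Here $k\ge1$ because $\Sigma$ is noncompact, so $\chi(\Sigma)=2-2\,\mathrm{genus}(\overline\Sigma)-k\le1$.

**Step 2: build the cutoffs.** Choose disjoint conformal punctured discs $\{0<|z_j|<1\}$ around the $p_j$. For $s_n\to0$, $s_n\le\frac12$, put
$$\varphi_n=1\ \text{ off }\bigcup_j\{|z_j|<s_n\},\qquad \varphi_n=\frac{\log(|z_j|/s_n^2)}{\log(1/s_n)}\ \text{ on }s_n^2\le|z_j|\le s_n,\qquad \varphi_n=0\ \text{ on }|z_j|<s_n^2 .$$
Each $\varphi_n$ is Lipschitz with compact support, $0\le\varphi_n\le1$, and every compact set lies in $\{\varphi_n=1\}$ for large $n$. By conformal invariance of the Dirichlet integral,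
$$\int_\Sigma|\nabla\varphi_n|^2=k\cdot\frac{2\pi\log(s_n/s_n^2)}{\log^2(1/s_n)}=\frac{2\pi k}{\log(1/s_n)}\longrightarrow0 .$$
(On the catenoid, with $|z|=e^{-|s|}$ at each end, these are the cutoffs of Test 2.)

**Step 3: let the trial function see $H$.** In (1) the mean curvature comes with the odd weight $-tH$. The even function $\chi^2$ does not feel it, so we add an odd function of $t$ that vanishes at $\pm a$: the second Dirichlet mode $\eta(t)=\sin2\kappa t$. Let
$$u=\varphi\chi+\psi\eta,\qquad\varphi,\psi\ \text{Lipschitz with compact support on }\Sigma .$$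

*The function $u$ is in the form domain.* It is Lipschitz, compactly supported in $\Sigma\times[-a,a]$, and zero at $t=\pm a$. The truncations $\mathrm{sgn}(u)(|u|-\delta)_+$ are Lipschitz with compact support in $\Omega$. As $\delta\to0$ they tend to $u$ in $H^1$, because their gradients are $\mathbf 1_{\{|u|>\delta\}}\nabla u$ and $\nabla u=0$ a.e. on $\{u=0\}$. Mollifying them gives functions in $C_0^\infty(\Omega)$.

*The transverse part.* We compute $\iint(u_t^2-\kappa^2u^2)(1-tH+t^2K)\,dt\,d\Sigma$ term by term.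

* The $\varphi^2$-term: $\chi'^2-\kappa^2\chi^2$ is even with integral $0$, so by (3) it contributes $aK\varphi^2$.
* The $\varphi\psi$-term: $\chi'\eta'-\kappa^2\chi\eta$ is odd, so only $-tH$ contributes. Since $\eta(\pm a)=0$ and $\chi''=-\kappa^2\chi$,
$$\int_{-a}^at\chi'\eta'\,dt=-\int_{-a}^a(\chi'+t\chi'')\eta\,dt=-\int_{-a}^a\chi'\eta\,dt+\kappa^2\int_{-a}^at\chi\eta\,dt ,$$
so that
$$\int_{-a}^at(\chi'\eta'-\kappa^2\chi\eta)\,dt=-\int_{-a}^a\chi'\eta\,dt=\kappa\int_{-a}^a2\sin^2\kappa t\cos\kappa t\,dt=\frac43 .$$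
 The product appears twice in the square, so the contribution is $-\frac83H\varphi\psi$.
* The $\psi^2$-term is at most $C_2\psi^2$ with $C_2=(1+C_0)^2\int_{-a}^a\eta'^2\,dt$.

*The tangential part.* By (2) and $|(I-tA)^{-1}|\le(1-C_0)^{-1}$ it is at most $C_1\iint|\nabla u|^2\,dt\,d\Sigma$. Since $\int\chi\eta\,dt=0$ and $\int\chi^2\,dt=\int\eta^2\,dt=a$, this equals $C_1a\int_\Sigma(|\nabla\varphi|^2+|\nabla\psi|^2)$.

Write $\|\psi\|_{H^1}^2=\int_\Sigma(\psi^2+|\nabla\psi|^2)$ and $C_3=\max(C_2,C_1a)$. Altogether
$$q(u)-\kappa^2\|u\|^2\le\int_\Sigma\Big(aK\varphi^2-\tfrac83H\varphi\psi\Big)+C_1a\int_\Sigma|\nabla\varphi|^2+C_3\|\psi\|_{H^1}^2 .\tag{4}$$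

**Step 4: pass to the limit in the cutoff.** Fix $\psi$ Lipschitz with compact support, put $\ell(\psi)=\int_\Sigma H\psi\,d\Sigma$, and take $\varphi=\varphi_n$ with $\varphi_n=1$ on $\operatorname{supp}\psi$. By dominated convergence ($|K|$ is integrable) the right side of (4) tends to
$$E(\psi)=a\int_\Sigma K-\tfrac83\,\ell(\psi)+C_3\|\psi\|_{H^1}^2 .\tag{5}$$
Consequently, *if $E(\psi)<0$ for some $\psi$, then $\inf\sigma(-\Delta)<\kappa^2$*, and by Step 1 the ground state exists.

**Test 3: a bump on the plane.** Let $\Sigma$ be the graph of a smooth compactly supported $w\not\equiv0$. Gauss–Bonnet on a large disc, whose boundary is a planar circle in the flat part, gives $\int K=2\pi-2\pi=0$. Moreover $H\not\equiv0$. Indeed, if $H\equiv0$, then $K=-k_1^2\le0$ with $\int K=0$, so $A\equiv0$, $D^2w\equiv0$, and $w$ is affine with compact support, hence $0$. Pick $\psi$ with $\ell(\psi)>0$: then $E(s\psi)=-\frac83s\ell(\psi)+C_3s^2\|\psi\|^2_{H^1}<0$ for small $s>0$. The guess is right here.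

**Test 4: one sheet of a hyperboloid.** Let $\Sigma$ be the graph of $h(r)=\sqrt{1+r^2}$, with upward normal. Then $h'=r(1+r^2)^{-1/2}$ and $1+h'^2=\frac{1+2r^2}{1+r^2}$, and the principal curvatures are
$$\frac{h''}{(1+h'^2)^{3/2}}=(1+2r^2)^{-3/2},\qquad\frac{h'}{r\sqrt{1+h'^2}}=(1+2r^2)^{-1/2}.$$
So $A\to0$. Since $K\sqrt{1+h'^2}\,r=\frac{h'h''}{(1+h'^2)^{3/2}}=\frac{d}{dr}\big(-(1+h'^2)^{-1/2}\big)$, we get $\int K=2\pi(1-\frac1{\sqrt2})>0$: the curvature term has the wrong sign. But $H\ge(1+2r^2)^{-1/2}\ge\frac1{2r}$ for $r\ge1$, and this decays slowly. For $R\ge2$ let $\psi_R(r)$ be $0$ for $r\le1$, $\frac{r-1}2$ on $[1,2]$, $\frac1r$ on $[2,R]$, $\frac{2R-r}{R^2}$ on $[R,2R]$, and $0$ beyond. The area element is between $r\,dr\,d\theta$ and $\sqrt2\,r\,dr\,d\theta$, and $|\nabla\psi_R|\le|\psi_R'|$. Hence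
$$\|\psi_R\|_{H^1}^2\le2\sqrt2\,\pi\Big[\int_1^2\tfrac12r\,dr+\int_2^R(r^{-2}+r^{-4})r\,dr+\int_R^{2R}(R^{-2}+R^{-4})r\,dr\Big]\le2\sqrt2\,\pi(\log R+3),$$
while $\ell(\psi_R)\ge2\pi\int_2^R\frac1{2r}\cdot\frac1r\cdot r\,dr=\pi\log(R/2)$. With the fixed value $s=\frac{\sqrt2}{3C_3}$,
$$E(s\psi_R)\le2\pi a-\tfrac{8\pi}3\,s\log\tfrac R2+\tfrac{4\pi}3\,s(\log R+3)\longrightarrow-\infty\qquad(R\to\infty).$$
So the guess survives again, because $\ell$ is unbounded relative to the $H^1$ norm. This suggests a definition.

**Definition ($H\in H^{-1}$).** Write $H\in H^{-1}(\Sigma)$ if there is $M$ with $|\ell(\psi)|\le M\|\psi\|_{H^1}$ for all $\psi\in C_c^\infty(\Sigma)$.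

For the bump, $H$ is smooth with compact support, so $H\in L^2\subset H^{-1}$. For the hyperboloid $H\notin H^{-1}$, since $\ell(\psi_R)/\|\psi_R\|_{H^1}\to\infty$, and mollifying $\psi_R$ gives smooth functions with the same property.

**Where trial functions stop.** If $H\notin H^{-1}(\Sigma)$, then $\inf E=-\infty$. If $H\in H^{-1}(\Sigma)$ with best constant $M$, minimizing $E(s\psi)$ over $s$ gives
$$\inf_\psi E(\psi)=a\int_\Sigma K-\frac{16\,M^2}{9\,C_3},$$
and when $\int_\Sigma K>0$ nothing makes this negative. So the method settles every case except one: $\int_\Sigma K>0$ together with $H\in H^{-1}(\Sigma)$. The way past this point is not a better trial function. It is a theorem in geometry saying that this combination never occurs.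

## 4. Three statements, and how Theorem C gives Theorem A

The standing assumptions are those of Section 1: $\Sigma$ smooth, connected, complete, noncompact, oriented, isometrically immersed, $A\to0$ at infinity, $\int_\Sigma|K|<\infty$, $a\|A\|<C_0<1$.

**Theorem A (the conjecture).** If $\Sigma$ is not totally geodesic, then $\inf\sigma(-\Delta)<\kappa^2\le\inf\sigma_{\rm ess}(-\Delta)$. So the ground state exists.

**Theorem B.** If $H\notin H^{-1}(\Sigma)$, then $\inf\sigma_{\rm ess}(-\Delta)=\kappa^2$ and $-\Delta$ has infinitely many eigenvalues (with multiplicity) below $\kappa^2$, accumulating at $\kappa^2$. By Theorem C this holds whenever $\int_\Sigma K\notin4\pi\mathbb Z$, e.g. whenever $\int_\Sigma K>0$.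

**Theorem C.** If $H\in H^{-1}(\Sigma)$, then $\int_\Sigma K\in\{0,-4\pi,-8\pi,\dots\}$.

**Proof of Theorem A, given Theorem C.** By Steps 1 and 4 it suffices to find $\psi$ with $E(\psi)<0$.

* If $H\notin H^{-1}(\Sigma)$, there are $\psi_m\in C_c^\infty(\Sigma)$ with $\|\psi_m\|_{H^1}=1$ and $\ell(\psi_m)\to+\infty$ (change signs if needed). Then $E(\psi_m)\to-\infty$.
* If $H\in H^{-1}(\Sigma)$, then $\int K\le0$ by Theorem C. There are three subcases.
  * If $\int K<0$, then $E(0)=a\int K<0$.
  * If $\int K=0$ and $H\not\equiv0$, pick $\psi$ with $\ell(\psi)>0$; then $E(s\psi)=-\frac83s\ell(\psi)+C_3s^2\|\psi\|_{H^1}^2<0$ for small $s>0$.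
  * If $\int K=0$ and $H\equiv0$, then $k_2=-k_1$ and $K=-k_1^2\le0$ with $\int K=0$, so $A\equiv0$. This is excluded. $\blacksquare$

It remains to prove Theorem C (Sections 5–8) and Theorem B (Section 9). We need one more theorem on complete surfaces.

**Theorem (Hartman).** (P. Hartman, *Amer. J. Math.* 86 (1964); K. Shiohama, *Proc. AMS* 94 (1985).) For a complete, finitely connected, noncompact oriented surface with $\int|K|<\infty$,
$$\lim_{r\to\infty}\frac{2\,\mathrm{Area}(B_r(o))}{r^2}=2\pi\chi(\Sigma)-\int_\Sigma K .\tag{6}$$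
In particular $\int_\Sigma K\le2\pi\chi(\Sigma)\le2\pi$ (Cohn-Vossen).

So for Theorem C it is enough to prove $\int_\Sigma K\in4\pi\mathbb Z$: a multiple of $4\pi$ that is at most $2\pi$ is at most $0$.

## 5. A Gauss map of finite energy has total curvature in $4\pi\mathbb Z$

The number $4\pi$ is the area of $S^2$. Let $\omega$ be the area form of $S^2$. For a Gauss map $N$, $K\,d\Sigma=N^*\omega$. If $N$ extended continuously over the punctures $p_j$, the total curvature would be $4\pi$ times a degree. Finite energy is enough.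

**Lemma 1.** Let $G:\Sigma\to S^2$ be smooth with $\int_\Sigma|dG|_g^2\,d\Sigma<\infty$ (operator norm). Then $\int_\Sigma G^*\omega$ converges absolutely and lies in $4\pi\mathbb Z$.

**Step 5: find short image circles near the punctures.** Absolute convergence follows from $|G^*\omega|\le|dG|_g^2\,d\Sigma$. Let $\ell_j(s)$ be the length of the closed curve $G(\{|z_j|=s\})$, and write $g=e^{2\mu_j}|dz_j|^2$. By Cauchy–Schwarz,
$$\ell_j(s)^2\le\Big(\int_0^{2\pi}|dG|_g\,e^{\mu_j}s\,d\theta\Big)^2\le2\pi\int_0^{2\pi}|dG|_g^2\,e^{2\mu_j}s^2\,d\theta ,$$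
and therefore
$$\sum_j\int_0^1\ell_j(s)^2\,\frac{ds}s\le2\pi\int_\Sigma|dG|_g^2\,d\Sigma<\infty .$$
Since $\int_0ds/s=\infty$, there are $\sigma_n\to0$ with $L_n:=\max_j\ell_j(\sigma_n)\to0$. We take $L_n<\pi$.

**Step 6: fill the punctures by small cones.** The aim is a Lipschitz map from the closed surface $\overline\Sigma$ that differs little from $G$. Let $S_n=\Sigma\setminus\bigcup_j\{|z_j|<\sigma_n\}$ and $F_n=G$ on $S_n$. On the disc $\{|z_j|\le\sigma_n\}\subset\overline\Sigma$ use $r=|z_j|/\sigma_n\in[0,1]$ and $\theta=\arg z_j$, write $G(\theta)$ for the value on the boundary circle, choose a point $q$ on the image curve, and put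
$$F_n(r,\theta)=\exp_q\big(r\,v(\theta)\big),\qquad v(\theta)=\exp_q^{-1}G(\theta).$$
A closed curve of length at most $L_n$ through $q$ stays within distance $L_n/2<\pi/2$ of $q$, so $v$ is well defined and smooth. The map $(r,\theta)\mapsto rv(\theta)$ has bounded derivatives $\partial_r=v$ and $\frac1r\partial_\theta=v'$, so $F_n$ is Lipschitz on the disc. It agrees with $G$ on the boundary circle, so $F_n:\overline\Sigma\to S^2$ is Lipschitz.

**Step 7: the cones contribute almost nothing.** On a cap, $|\partial_rF_n|=|v(\theta)|\le L_n/2$. Also $|\partial_\theta F_n(r,\theta)|\le|\partial_\theta F_n(1,\theta)|$. To see this where $G(\theta)\ne q$, use polar coordinates $(\varrho,\alpha)$ about $q$: the radial component of $\partial_\theta F_n$ is $r\varrho'$ and the angular one is $\sin(r\varrho)\,\alpha'$, and $\sin(r\varrho)\le\sin\varrho$ for $\varrho\le\pi/2$. Where $G(\theta)=q$ we have $v(\theta)=0$ and $\partial_\theta F_n=rv'(\theta)$. Hence a cap contributes at most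
$$\int_0^1\int_0^{2\pi}|\partial_rF_n||\partial_\theta F_n|\,d\theta\,dr\le\frac{L_n}2\cdot L_n=\frac{L_n^2}2$$
to $\int|F_n^*\omega|$.

**Step 8: integrality for Lipschitz maps.** We claim $\int_{\overline\Sigma}F_n^*\omega\in4\pi\mathbb Z$. Mollify $F_n$ as an $\mathbb R^3$-valued map, using a partition of unity, and project radially to $S^2$. This gives smooth maps $G_m:\overline\Sigma\to S^2$ with $G_m\to F_n$ uniformly and in $W^{1,2}$. In local coordinates $G^*\omega=\det(G,\partial_1G,\partial_2G)\,dx^1\wedge dx^2$, which is continuous in $G$ and quadratic in $dG$, so $G_m^*\omega\to F_n^*\omega$ in $L^1$. Each $\int G_m^*\omega=4\pi\deg G_m$, and $4\pi\mathbb Z$ is closed.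

Steps 7 and 8 give $\mathrm{dist}\big(\int_{S_n}G^*\omega,4\pi\mathbb Z\big)\le\frac k2L_n^2\to0$, and $\int_{S_n}G^*\omega\to\int_\Sigma G^*\omega$. This proves Lemma 1. $\blacksquare$

**What Lemma 1 gives at once, and what it does not.** If $H\in L^2(\Sigma)$, then $k_1^2+k_2^2=H^2-2K$ is integrable, so $\int|dN|^2<\infty$, and Lemma 1 with $G=N$ gives $\int K\in4\pi\mathbb Z$. But we only know $H\in H^{-1}$, which is weaker even for functions that tend to $0$. On the flat plane let $F=(1+r^2)^{-3/4}\sin(r^2)$ and $h=\partial_1F$. Then $F\in L^2$, so $|\int h\psi|=|\int F\,\partial_1\psi|\le\|F\|_{L^2}\|\psi\|_{H^1}$ and $h\in H^{-1}$. Here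
$$\partial_rF=2r(1+r^2)^{-3/4}\cos(r^2)-\tfrac32r(1+r^2)^{-7/4}\sin(r^2)\longrightarrow0 ,$$
and $h=\cos\theta\,\partial_rF$. The second term is in $L^2$. The first is not: with $v=r^2$, $\int4r^2(1+r^2)^{-3/2}\cos^2(r^2)\,r\,dr=\int2v(1+v)^{-3/2}\cos^2v\,dv=\infty$. So $h\notin L^2$. Nor can one split into the cases $H\in L^2$ and $H\notin L^2$: if $H\notin L^2$, the test function to use in $E$ would be a cutoff of $H$, and its $H^1$ norm contains $\nabla H$, over which we have no control.

The remedy is to change the surface. We smooth the position vector so that its Laplacian moves from $H^{-1}$ into $L^2$, apply Lemma 1 to the new surface, and then show that the total curvature did not change.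

## 6. Smoothing the position vector

From here to the end of Section 8, $H\in H^{-1}(\Sigma)$ with constant $M$.

**Step 9: define $W$ and $Y$.** For $v\in C_c^\infty(\Sigma)$ and $i=1,2,3$, $|\nabla N^i|\le1/a$ gives $|\nabla(vN^i)|\le|\nabla v|+|v|/a$, so $\|vN^i\|_{H^1}\le C\|v\|_{H^1}$. Hence $|\int HN^iv|=|\ell(vN^i)|\le CM\|v\|_{H^1}$. By the Riesz theorem in the $H^1$-closure of $C_c^\infty(\Sigma)$ there is $W^i$ with $\int(\langle\nabla W^i,\nabla v\rangle+W^iv)=\int HN^iv$ for all such $v$. The right-hand side $HN^i$ is smooth, so $W^i$ is smooth by elliptic regularity. We get $W\in C^\infty(\Sigma;\mathbb R^3)$ with $W,dW\in L^2$ and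
$$-\Delta W+W=HN .$$
Put $Y=X+W$. Since $\Delta X=HN$,
$$\Delta Y=W\in L^2(\Sigma).\tag{7}$$
Formally $(1-\Delta)Y=X$, so $Y$ is $X$ smoothed by the resolvent.

**Step 10: uniform graph charts.** To show that $W$ is small in $C^1$ at infinity we need elliptic estimates with constants independent of the point, hence charts of a uniform size. Let $p\in\Sigma$, $\Lambda=1/a$, $r=\pi/(4\Lambda)$, $\varrho=r/2$. Since $|dN(v)|\le\Lambda|v|$, the angle between $N$ and $N(p)$ is at most $\Lambda r=\pi/4$ on the intrinsic ball $B(p,r)$. Let $\pi:\Sigma\to\mathbb R^2$ be $X-X(p)$ followed by orthogonal projection onto the tangent plane at $p$. For a unit tangent vector $v$ at $x\in B(p,r)$, $v\perp N(x)$ gives $|\langle v,N(p)\rangle|\le\sin\frac\pi4$, so $|d\pi(v)|\ge1/\sqrt2$, and $\pi$ is a local diffeomorphism on $B(p,r)$.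

To invert $\pi$ on a disc of fixed size, let $V_y=(d\pi)^{-1}(y)$ for $y\in\mathbb R^2$. This is a smooth vector field on $B(p,r)$, linear in $y$, with $|V_y|\le\sqrt2|y|$. If $|y|\le\varrho$, its integral curve $\sigma_y$ from $p$ stays, for times in $[0,1]$, in the closed ball of radius $\sqrt2\varrho<r$. This ball is compact because $\Sigma$ is complete, so the curve exists up to time $1$. Put $S(y)=\sigma_y(1)$. This is smooth in $y$, and $\pi(S(y))=y$ because $\frac d{d\tau}\pi(\sigma_y(\tau))=y$ and $\pi(p)=0$. So $S$ is an injective immersion of the disc $D_\varrho$ between surfaces, hence a diffeomorphism onto an open neighborhood of $p$ in $B(p,r)$.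

In these coordinates $X$ is the graph of a function $w$ with $|Dw|\le\tan\frac\pi4=1$. The second fundamental form is $w_{ij}/\sqrt{1+|Dw|^2}$, and coordinate unit vectors $e$ have $g(e,e)\le2$. So $|D^2w(e,e)|\le\sqrt2\cdot\Lambda\cdot2$, that is, $|D^2w|\le2\sqrt2\,\Lambda$ in operator norm.

**Step 11: $|W|+|dW|\to0$ at infinity.** In the chart, $g_{ij}=\delta_{ij}+w_iw_j$ has eigenvalues in $[1,2]$ and Lipschitz bounds depending only on $a$. The Christoffel symbols are $\Gamma^j_{kl}=w_jw_{kl}/(1+|Dw|^2)$, so the equation for $W$ reads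
$$g^{ij}W_{ij}+b^jW_j-W=-HN,\qquad b^j=-g^{kl}\Gamma^j_{kl},$$
with $|b|$ bounded in terms of $a$. The interior $W^{2,p}$ estimate (Gilbarg–Trudinger, Theorem 9.11) bounds the $W^{2,p}$ norm of a solution on a smaller disc by the $L^p$ norms of the solution and of the right side on a larger one. The constant depends only on $p$, the two discs, the ellipticity, the coefficient bounds, and the modulus of continuity of the leading coefficients. Apply it on $D_{3\varrho/4}\Subset D_{7\varrho/8}$ with $p=2$; since $W^{2,2}\subset L^4$ in dimension two, this controls $\|W\|_{L^4(D_{3\varrho/4})}$. Apply it again on $D_{\varrho/2}\Subset D_{3\varrho/4}$ with $p=4$, and use $W^{2,4}\subset C^1$. The result, with $C$ independent of $p\in\Sigma$, is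
$$|W(p)|+|dW(p)|\le C\Big(\|W\|_{L^2(B(p,r))}+\sup_{B(p,r)}|H|\Big).$$
As $p\to\infty$ the right side tends to $0$, because $W\in L^2(\Sigma)$ and $H\to0$ at infinity. In particular, since $|\nabla X^i|\le1$,
$$B:=\sup_{\Sigma,\,i}|\nabla Y^i|<\infty .$$

**Step 12: $\int_\Sigma|\nabla^2Y|^2<\infty$.** This is what will give finite energy of a Gauss map. The Laplacian of $Y$ is in $L^2$, and Bochner's formula upgrades this to the full Hessian, at a cost of $\int|K|$. Let $y=Y^i$, $w=W^i=\Delta y$, $\eta=\varphi_n$. (The letters $w$, $\eta$ are free again.) Multiply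
$$\tfrac12\Delta|\nabla y|^2=|\nabla^2y|^2+\langle\nabla y,\nabla w\rangle+K|\nabla y|^2$$
by $\eta^2$ and integrate by parts:
$$\int\eta^2|\nabla^2y|^2=-\int\eta\langle\nabla\eta,\nabla|\nabla y|^2\rangle+\int w\,\mathrm{div}(\eta^2\nabla y)-\int\eta^2K|\nabla y|^2 .$$
Since $|\nabla|\nabla y|^2|\le2B|\nabla^2y|$, the first term is at most $\frac12\int\eta^2|\nabla^2y|^2+2B^2\int|\nabla\eta|^2$. The second equals
$$\int\eta^2w^2+2\int\eta w\langle\nabla\eta,\nabla y\rangle\le2\int w^2+B^2\int|\nabla\eta|^2 .$$
The third is at most $B^2\int|K|$. Hence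
$$\tfrac12\int\varphi_n^2|\nabla^2y|^2\le2\int w^2+3B^2\int|\nabla\varphi_n|^2+B^2\int|K| ,$$
and $n\to\infty$ gives the claim by monotone convergence on compact sets, since $\varphi_n=1$ on any given compact set for large $n$.

## 7. An immersion whose Gauss map has finite energy

Near infinity $Y$ is $C^1$-close to the immersion $X$, but over a compact set it may fail to be an immersion. So we use $Y$ near infinity and $X$ inside.

**Step 13: a smooth exhaustion.** To glue, we need a smooth $\rho:\Sigma\to\mathbb R$ with $|\rho-d(o,\cdot)|\le1$ and $|d\rho|\le2$. Let $f=d(o,\cdot)$. Take a locally finite countable cover by relatively compact coordinate charts, with a smooth subordinate partition of unity $\theta_i$ ($i\ge1$). Mollify $f$ in the $i$-th chart to get $f_i$, smooth near $\operatorname{supp}\theta_i$. Since $|df|_g\le1$ a.e. and $g$ is continuous, at a small mollification scale $|df_i|_g\le\frac32$ and $|f_i-f|\le\delta_i:=2^{-i-2}/(1+\sup|d\theta_i|)$ on $\operatorname{supp}\theta_i$. Put $\rho=\sum\theta_if_i$. Because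 $\sum d\theta_i=0$,
$$d\rho=\sum\theta_i\,df_i+\sum(f_i-f)\,d\theta_i$$
has norm at most $\frac32+\sum_i2^{-i-2}=\frac32+\frac14$, and $|\rho-f|\le\sum\theta_i\delta_i\le1$.

**Step 14: glue.** Choose $R$ so large that $|W|,|dW|\le\frac1{40}$ on $\{\rho>R\}$. Let $\tau$ be smooth with $\tau=0$ on $(-\infty,0]$, $\tau=1$ on $[2,\infty)$, $0\le\tau'\le1$, and put $\zeta=\tau(\rho-R)$. Then $|d\zeta|\le2$, and $\zeta=1$ off the set $Q_0=\{\rho\le R+2\}$, which is compact because it lies in a closed ball. Put
$$Y'=X+\zeta W .$$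
For $g$-unit $v$ we have $|dX(v)|=1$, so
$$\big||dY'(v)|-1\big|\le|W||d\zeta|+\zeta|dW|\le\tfrac1{10}\ \text{ everywhere, and it tends to }0\text{ uniformly at infinity.}\tag{8}$$
So $Y'$ is a smooth immersion, and $g'=Y'^*ds_E^2\ge0.81\,g$ is complete.

**Step 15: the new Gauss map has finite energy.** Let $N'$ be the oriented unit normal of $Y'$, $K'$ its curvature, $dA'$ its area form. Let $\nabla^2$ still be the Hessian of $g$, applied to components. Differentiating $\langle N',dY'(w)\rangle=0$ gives
$$\langle dN'(v),dY'(w)\rangle=-\langle N',\nabla^2Y'(v,w)\rangle .$$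
Now $dN'(v)\perp N'$, so $dN'(v)=dY'(w)$ for some $w$, and $|w|_g\le\frac{10}9|dN'(v)|$ by (8). With this $w$, $|dN'(v)|^2\le|\nabla^2Y'|\,|v|_g\cdot\frac{10}9|dN'(v)|$, so $|dN'|_g\le\frac{10}9|\nabla^2Y'|$. Since $Y'=Y$ off the compact set $Q_0$, Step 12 gives
$$\int_\Sigma|dN'|_g^2\,d\Sigma<\infty .\tag{9}$$
As $K'dA'=N'^*\omega$, Lemma 1 with $G=N'$ yields
$$\int_\Sigma|K'|\,dA'<\infty,\qquad\int_\Sigma K'\,dA'\in4\pi\mathbb Z .\tag{10}$$

## 8. Area growth carries the total curvature back to $\Sigma$

**Step 16: $\int_\Sigma K'dA'=\int_\Sigma K\,d\Sigma$.** By (8) we know that $g'$ and $g$ are close at infinity only in the $C^0$ sense, while curvature involves two derivatives of the metric. Area growth needs only $C^0$ closeness, and by Hartman's theorem it determines the total curvature.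

Fix $o\in\Sigma$ and $\varepsilon\in(0,\frac12)$. By (8), off a compact set $Q$,
$$(1-\varepsilon)|v|_g\le|v|_{g'}\le(1+\varepsilon)|v|_g ,$$
and everywhere $0.9\le|v|_{g'}/|v|_g\le1.1$. Let $Q$ lie in both the $g$-ball and the $g'$-ball of radius $R_0$ about $o$. A $g$-minimizing geodesic from $o$, parametrized by arclength, is outside $Q$ after arclength $R_0$, so its $g'$-length is at most $1.1R_0$ plus $(1+\varepsilon)$ times its $g$-length. Likewise a $g'$-minimizing geodesic from $o$ has $g$-length at most $R_0/0.9$ plus $(1-\varepsilon)^{-1}$ times its $g'$-length. So there is $c=c(\varepsilon)$ with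
$$d'(o,x)\le(1+\varepsilon)d(o,x)+c,\qquad d(o,x)\le(1-\varepsilon)^{-1}d'(o,x)+c .$$
The ratio of area elements lies between $(1-\varepsilon)^2$ and $(1+\varepsilon)^2$ off $Q$. Hence, with a constant $c'=c'(\varepsilon)$ accounting for $Q$,
$$\mathrm{Area}'(B'_r)\le(1+\varepsilon)^2\,\mathrm{Area}(B_{r/(1-\varepsilon)+c})+c',\qquad\mathrm{Area}(B_r)\le(1-\varepsilon)^{-2}\,\mathrm{Area}'(B'_{(1+\varepsilon)r+c})+c' .$$
Both $(\Sigma,g)$ and $(\Sigma,g')$ are complete with integrable curvature, by (10) for $g'$, and $\Sigma$ is finitely connected by Huber's theorem. So (6) applies to both. Call the limits in (6) $\Theta$ and $\Theta'$. Dividing by $r^2/2$ and letting $r\to\infty$,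
$$\Theta'\le\Big(\frac{1+\varepsilon}{1-\varepsilon}\Big)^2\Theta,\qquad\Theta\le\Big(\frac{1+\varepsilon}{1-\varepsilon}\Big)^2\Theta' .$$
Let $\varepsilon\to0$: $2\pi\chi(\Sigma)-\int K=2\pi\chi(\Sigma)-\int K'dA'$.

**Step 17: finish Theorem C.** By (10) and Step 16, $\int_\Sigma K\in4\pi\mathbb Z$. By Cohn-Vossen, $\int_\Sigma K\le2\pi\chi(\Sigma)\le2\pi$. Hence $\int_\Sigma K\in\{0,-4\pi,-8\pi,\dots\}$. This proves Theorem C, and with Section 4 also Theorem A. $\blacksquare$

## 9. Infinitely many eigenvalues when $H\notin H^{-1}$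

For Theorem B we want infinitely many trial functions with disjoint supports, each with energy below $\kappa^2$. Let $H\notin H^{-1}(\Sigma)$.

**Step 18: $\ell$ is unbounded near infinity.** Let $C\subset\Sigma$ be compact. We claim that $\ell$ is unbounded on the $H^1$-unit ball of $C_c^\infty(\Sigma\setminus C)$. Take $\theta\in C_c^\infty(\Sigma)$ with $\theta=1$ near $C$. For $\psi\in C_c^\infty(\Sigma)$, $|\ell(\theta\psi)|\le\|\theta H\|_{L^2}\|\psi\|_{H^1}$, while $(1-\theta)\psi\in C_c^\infty(\Sigma\setminus C)$ has $\|(1-\theta)\psi\|_{H^1}\le C_\theta\|\psi\|_{H^1}$. So boundedness on $C_c^\infty(\Sigma\setminus C)$ would give $H\in H^{-1}(\Sigma)$.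

**Step 19: construct the trial functions inductively.** Suppose $u_1,\dots,u_{j-1}$ are trial functions as in Step 3, supported over a compact $C\subset\Sigma$ (any compact $C$ if $j=1$). Choose $m$ with $\varphi_m=1$ on $C$, and let $C^*=\operatorname{supp}\varphi_m\supset C$. By Step 18 choose $\psi\in C_c^\infty(\Sigma\setminus C^*)$ with $\|\psi\|_{H^1}=1$ and
$$\tfrac83\,\ell(\psi)>a\int_\Sigma|K|+C_3+4C_1a\sup_n\int_\Sigma|\nabla\varphi_n|^2 .$$
Then choose $n$ with $\varphi_n=1$ on $C^*\cup\operatorname{supp}\psi$, and put $\varphi=\varphi_n(1-\varphi_m)=\varphi_n-\varphi_m$. This $\varphi$ has the following properties.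

* $\varphi=1$ on $\operatorname{supp}\psi$, since there $\varphi_n=1$ and $\varphi_m=0$.
* $\varphi=0$ on $C$, since there $\varphi_n=\varphi_m=1$.
* $0\le\varphi\le1$, and $\int|\nabla\varphi|^2\le2\int|\nabla\varphi_n|^2+2\int|\nabla\varphi_m|^2\le4\sup_n\int|\nabla\varphi_n|^2$.

By (4), $u_j=\varphi\chi+\psi\eta$ satisfies
$$q(u_j)-\kappa^2\|u_j\|^2\le a\int|K|-\tfrac83\ell(\psi)+4C_1a\sup_n\int|\nabla\varphi_n|^2+C_3<0 ,$$
and $u_j$ vanishes over $C$.

**Step 20: count eigenvalues.** For $i<j$ the product $u_iu_j$ vanishes identically, because $u_i$ lives over a set where $u_j=0$. The same holds for gradients a.e., since the gradient of a Lipschitz function vanishes a.e. on its zero set. So there are no cross terms, and $q(u)<\kappa^2\|u\|^2$ on $\mathrm{span}(u_1,\dots,u_j)\setminus\{0\}$, which has dimension $j$, for every $j$. By min–max the spectral projection of $-\Delta$ onto $[0,\kappa^2)$ has infinite rank. By Step 1, $\kappa^2\le\inf\sigma_{\rm ess}$, so the spectrum in $[0,\kappa^2)$ consists of eigenvalues of finite multiplicity,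 and there are infinitely many of them. They accumulate at a point of $\sigma_{\rm ess}$ that is at most $\kappa^2$. So this point is $\kappa^2=\inf\sigma_{\rm ess}$.

The last claim of Theorem B is the contrapositive of Theorem C: if $\int_\Sigma K\notin4\pi\mathbb Z$, or if $\int_\Sigma K>0$, then $\int_\Sigma K\notin\{0,-4\pi,-8\pi,\dots\}$, so $H\notin H^{-1}(\Sigma)$. $\blacksquare$

The hyperboloid sheet of Test 4, with $\int K=2\pi(1-\frac1{\sqrt2})$, is an instance: its layer has infinitely many eigenvalues below $\kappa^2$.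

## 10. Immersed minimal surfaces realizing $0,-4\pi,-8\pi,\dots$

Every value allowed by Theorem C occurs for a complete immersed surface. The plane gives $0$. For $k\ge1$ (now any integer) take Weierstrass data $(z^k,z^k\,dz)$ on $\mathbb C$, that is,
$$X=\mathrm{Re}\int\Big(\tfrac12(1-z^{2k}),\ \tfrac i2(1+z^{2k}),\ z^k\Big)dz .$$
The three components have squares summing to $\frac14(1-z^{2k})^2-\frac14(1+z^{2k})^2+z^{2k}=0$, so $X$ is conformal and harmonic. Half the sum of their squared moduli gives the metric
$$\tfrac14(1+|z|^{2k})^2\,|dz|^2 ,$$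
which is nowhere degenerate and complete. Hence $X$ is a minimal immersion, and $H=0\in H^{-1}$. From $\Delta_0\log(1+|z|^{2k})=4k^2|z|^{2k-2}(1+|z|^{2k})^{-2}$, with $\Delta_0$ the flat Laplacian,
$$K=-\frac{16k^2|z|^{2k-2}}{(1+|z|^{2k})^4}\longrightarrow0\quad\text{at infinity},$$
and $k_1=-k_2$, so $A\to0$. Finally
$$\int_\Sigma K=-\int_{\mathbb C}\frac{4k^2|z|^{2k-2}}{(1+|z|^{2k})^2}\,dx\,dy=-8\pi k^2\int_0^\infty\frac{\varrho^{2k-1}}{(1+\varrho^{2k})^2}\,d\varrho=-8\pi k^2\cdot\frac1{2k}=-4\pi k ,$$
in agreement with a Gauss map of degree $k$ in absolute value.
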